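\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{theoremA}{Theorem A}
\newtheorem*{theoremB}{Theorem B}
\newtheorem*{theoremC}{Theorem C}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\numberwithin{equation}{section}


\title{Twelve real flags: an osculating Schubert problem on $\mathbb{F}\ell(2,3;5)$}

\begin{abstract}
Let $F_j(t)$ be the $j$-dimensional osculating subspace at $\gamma(t)$ to the rational normal curve
$\gamma(t)=(t^4,t^3,t^2,t,1)$ in $\mathbb C^5$. We prove that for all real $t_1<\dots<t_8$ there are exactly twelve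
flags $E_2\subset E_3\subset\mathbb C^5$ such that $E_2$ meets $F_3(t_i)$ for $i\le4$ and $E_3$ meets $F_2(t_j)$ for $j\ge5$,
that all twelve are real, and that the intersection is transverse. In terms of Wronskians of spaces of quartic
polynomials, the key point is that for a real solution the prescribed zeros of the Wronskians are simple. This allows us to
define twelve disjoint classes of real solutions, each of which is open and closed in the space of all real solutions. A parity
argument, started near a degenerate configuration, then puts one
solution into each class. We also show that the order hypothesis cannot be dropped.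
\end{abstract}


\section{The problem and the result}\label{sec:intro}

\subsection{The Schubert problem}
Let $\gamma(t)=(t^4,t^3,t^2,t,1)$ be the rational normal curve in $\mathbb C^5$, and let $F_j(t)$ be its $j$-dimensional
osculating subspace at $\gamma(t)$, the span of $\gamma(t),\gamma'(t),\dots,\gamma^{(j-1)}(t)$. Consider flags
$E_2\subset E_3\subset\mathbb C^5$ with $\dim E_i=i$. They form a smooth projective variety $\mathbb F\ell(2,3;5)$ of
dimension $8$. In general, two subspaces of complementary dimension in $\mathbb C^5$ meet only in $0$, so each of the requirements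
\begin{equation}\label{eq:conditions}
 \dim(E_2\cap F_3(t))\ge1,\qquad \dim(E_3\cap F_2(t))\ge1
\end{equation}
cuts out a hypersurface. Eight of them should leave finitely many flags. With four of each kind, the expected
number is $12$ (Section~\ref{sec:count}). If the parameters $t$ are real, it makes sense to ask how many of these flags are
\emph{real}, that is, such that $E_2$ and $E_3$ are spanned by real vectors.

In coordinates this is a system of eight polynomial equations. On the affine chart with coordinates $x\in\mathbb C^8$,
where $E_2$ and $E_3$ are the row spans of the first two and the first three rows of the second matrix below, the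
conditions \eqref{eq:conditions} are $f(t;x)=0$ and $g(t;x)=0$ with
\[
 f=\det\begin{pmatrix}
 1 & 0 & x_1 & x_2 & x_3\\
 0 & 1 & x_4 & x_5 & x_6\\
 t^4 & t^3 & t^2 & t & 1\\
 4t^3 & 3t^2 & 2t & 1 & 0\\
 6t^2 & 3t & 1 & 0 & 0
 \end{pmatrix},\qquad
 g=\det\begin{pmatrix}
 1 & 0 & x_1 & x_2 & x_3\\
 0 & 1 & x_4 & x_5 & x_6\\
 0 & 0 & 1 & x_7 & x_8\\
 t^4 & t^3 & t^2 & t & 1\\
 4t^3 & 3t^2 & 2t & 1 & 0
 \end{pmatrix}.
\]
The last rows are $\gamma,\gamma',\frac12\gamma''$ and $\gamma,\gamma'$. The chart does not contain every flag; for
instance $f(0;x)=g(0;x)=-1$ identically, so no flag satisfying one of the conditions \eqref{eq:conditions} at $t=0$ is visible in it. We therefore work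
on the whole flag variety.

\begin{theoremA}
Let $t_1<t_2<\dots<t_8$ be real. The set of flags $E_2\subset E_3\subset\mathbb C^5$ with
$\dim(E_2\cap F_3(t_i))\ge1$ for $i=1,2,3,4$ and $\dim(E_3\cap F_2(t_j))\ge1$ for $j=5,6,7,8$ consists of exactly
$12$ points of $\mathbb F\ell(2,3;5)$. All of them are real, and the intersection is transverse.
\end{theoremA}

This statement was posed as a conjecture in \cite{RSSS}. By the order of the $t_i$, the four points carrying conditions on $E_2$ and
the four points carrying conditions on $E_3$ lie in disjoint arcs of the circle $\mathbb{RP}^1$. This hypothesis cannot be dropped.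

\begin{theoremC}
There are real numbers $t_1<t_2<t_3<t_5<t_4<t_6<t_7<t_8$ for which the conditions of Theorem~A
(on $E_2$ at $t_1,\dots,t_4$, on $E_3$ at $t_5,\dots,t_8$) have a nondegenerate non-real solution.
\end{theoremC}

Theorem~C and a refinement of Theorem~A (Theorem~B) are proved in Section~\ref{sec:complements}. Section~\ref{sec:model}
illustrates the method by a smaller problem, with two solutions, in which one can see by hand why separated conditions force real solutions and why
interlaced conditions need not.

\subsection{The input}
We use one theorem from outside the standard textbooks. The Wronskian of a two-dimensional space of polynomials of degree $\le d$ is regarded as a form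
of degree $2d-2$ on $\mathbb P^1$ (see Section~\ref{sec:wronskians}).

\begin{theorem}[{\cite{EG,Go}; see also \cite{MTV}}]\label{thm:EG}
For $2d-2$ distinct points of $\mathbb{RP}^1$ there are exactly $\frac1d\binom{2d-2}{d-1}$ two-dimensional spaces of
polynomials of degree $\le d$ whose Wronskian has exactly these zeros, and all of them are real.
\end{theorem}

We need it for $d=3$ (two spaces) and $d=4$ (five spaces).

\subsection{Plan of the proof}
Passing to annihilators, we replace $E_2\subset E_3$ by a flag $V_2\subset V_3$ of spaces of polynomials of degree $\le4$. The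
conditions become $w_3(t_i)=0$ for $i\le 4$ and $w_2(t_j)=0$ for $j\ge5$, where $w_k$ is the Wronskian of $V_k$, a form of degree $6$.
Four zeros of each Wronskian are prescribed and two are free.

The heart of the proof is Proposition~\ref{prop:simple}: \emph{for a real solution the prescribed zeros are simple.}
This has three consequences.

First, it gives open and closed classes of real solutions. For fixed zeros of $w_2$, Theorem~\ref{thm:EG} supplies five candidates for $V_2$, which form five
sheets over the space of possible zeros. Consider the real solutions for which $V_2$ lies on one of two suitable sheets and the two free zeros of $w_2$ lie in two different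
ones of the intervals $(t_1,t_2),(t_2,t_3),(t_3,t_4)$. In a continuous family of such real solutions the free zeros cannot leave their
intervals (Section~\ref{sec:classes}). This yields $2\cdot3$ classes, and duality yields six more; with overlaps removed, we have twelve disjoint classes, each open and closed. For one
nearly degenerate configuration we construct one solution in each class (Section~\ref{sec:special}). Non-real solutions come in
conjugate pairs, so for generic parameters the number of real solutions in a class is constant modulo $2$, and each class stays occupied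
(Section~\ref{sec:parity}).

Second, simplicity excludes curves of solutions, and third, it yields
transversality (Section~\ref{sec:all}).

\section{Wronskians}\label{sec:wronskians}

\subsection{Exponents and Wronskian forms}\label{sec:forms}
Let $P_n$ be the space of complex polynomials in $t$ of degree $\le n$, viewed as binary forms of degree $n$ on $\mathbb P^1$. Thus
$\operatorname{ord}_\infty p=n-\deg p$, and a nonzero $p$ has $n$ zeros on $\mathbb P^1$. The group $GL_2$ acts on
$P_n$ compatibly with its action on $\mathbb P^1$, so that $\operatorname{ord}_{gz}(gp)=\operatorname{ord}_zp$. For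
$V\subset P_n$ of dimension $m$ put
\[
 e_z(V)=\{\operatorname{ord}_zp: 0\ne p\in V\},
\]
the set of \emph{exponents} of $V$ at $z$. Since $V$ has a basis with distinct orders at $z$, this set has exactly $m$ elements. Also
$V'\subset V$ implies $e_z(V')\subset e_z(V)$, and
\begin{equation}\label{eq:sumexp}
 \sum_{k\ge1}\dim\{p\in V:\operatorname{ord}_zp\ge k\}=\sum e_z(V).
\end{equation}

Let $\operatorname{Wr}(v_1,\dots,v_m)=\det\big(v_j^{(i-1)}\big)_{i,j}$; in particular $\operatorname{Wr}(p,q)=pq'-p'q$. For a basis of $V$
this is, up to a nonzero factor, independent of the basis, and we write $\operatorname{Wr}(V)$. Since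
$\operatorname{Wr}(t^{e_1},\dots,t^{e_m})=\prod_{i<j}(e_j-e_i)\,t^{\sum e_i-\binom m2}$, a basis with distinct orders at $z$
(respectively with distinct degrees, for $z=\infty$) shows that $\operatorname{Wr}(V)\ne0$ and that, regarded as a form of degree $m(n+1-m)$,
\begin{equation}\label{eq:ord}
 \operatorname{ord}_z\operatorname{Wr}(V)=\sum e_z(V)-\binom m2\qquad(z\in\mathbb P^1).
\end{equation}
At $z=\infty$: the degree of $\operatorname{Wr}(V)$ is $mn-\sum e_\infty(V)-\binom m2$, and subtracting this from $m(n+1-m)$ gives \eqref{eq:ord}.
The orders at all points determine a form up to scale, so \eqref{eq:ord} shows that $\operatorname{Wr}(gV)=g\operatorname{Wr}(V)$ up to scale for $g\in GL_2$.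

We shall use the identity
\begin{equation}\label{eq:sylvester}
 \operatorname{Wr}\big(\operatorname{Wr}(u,f),\operatorname{Wr}(u,g)\big)=\operatorname{Wr}(u)\operatorname{Wr}(u,f,g),\qquad u=(u_1,\dots,u_k).
\end{equation}
To see it, we may assume that $u_1,\dots,u_k,f$ are independent, since otherwise both sides vanish. Let $D(g)=\operatorname{Wr}(u,g)/\operatorname{Wr}(u)$, the monic differential operator of order $k$ with kernel spanned by $u$. Both
$g\mapsto\operatorname{Wr}(u,f,g)/\operatorname{Wr}(u,f)$ and $g\mapsto\operatorname{Wr}(Df,Dg)/Df$ are monic of order $k+1$ with kernel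
spanned by $u$ and $f$; hence they agree. Now use $\operatorname{Wr}(hp,hq)=h^2\operatorname{Wr}(p,q)$ with $h=1/\operatorname{Wr}(u)$.

A \emph{pencil} is a two-dimensional $Q\subset P_n$; its Wronskian has degree $2n-2$. Write $Q=gQ_0$, where the form $g$ is the
greatest common divisor. Its zeros are the \emph{base points} of $Q$. The pencil $Q_0$ defines a nonconstant rational map
$F:\mathbb P^1\to\mathbb P^1$, the \emph{map of} $Q$, and $\operatorname{Wr}(Q)=g^2\operatorname{Wr}(Q_0)$. The zeros of $\operatorname{Wr}(Q_0)$ are
the critical points of $F$. In particular a base point is a multiple zero of $\operatorname{Wr}(Q)$. If $p\in Q$ is nonzero and $p/g$ vanishes at $z$ and $z'$,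
then $F(z)=F(z')$.

For pencils, the coefficients of $\operatorname{Wr}(V)$ are linear in the Pl\"ucker coordinates of $V$, and they never all vanish. So
\begin{equation}\label{eq:wrmap}
 \operatorname{Wr}:Gr(2,P_n)\to\mathbb P^{2n-2}
\end{equation}
is a linear projection of the Pl\"ucker embedding which is defined everywhere, hence a finite morphism. Source and target are smooth of the same dimension, so it is flat. Its
degree is $\deg Gr(2,n+1)$, that is, $2$ for $n=3$ and $5$ for $n=4$. Consequently it is \'etale at the points of every fiber that has this number of distinct points.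

\subsection{Translation of the problem}\label{sec:translation}
Identify a linear form $\ell$ on $\mathbb C^5$ with the polynomial $\ell(\gamma(t))\in P_4$. Given $E_2\subset E_3$ put
\[
 V_3=E_2^\perp,\quad V_2=E_3^\perp,\quad V_2\subset V_3\subset P_4,\qquad w_3=\operatorname{Wr}(V_3),\quad w_2=\operatorname{Wr}(V_2).
\]
Both $w_2$ and $w_3$ have degree $6$. With $O_z^k=\{p\in P_4:\operatorname{ord}_zp\ge k\}$ we have $F_j(t)^\perp=O_t^j$. Hence
\[
 E_2\cap F_3(t)\ne0\iff E_2+F_3(t)\ne\mathbb C^5\iff V_3\cap O_t^3\ne0\iff w_3(t)=0,
\]
where the last step holds because $w_3(t)$ is the determinant of the map from $V_3$ to $2$-jets at $t$. In the same way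
$E_3\cap F_2(t)\ne0\iff V_2\cap O_t^2\ne0\iff w_2(t)=0$.

The equations also agree as local equations of hypersurfaces, so transversality may be tested with the Wronskians. For fixed $z$, $w_k(z)$ is a section of the line bundle $\det V_k^*$ on the flag variety. In a local
frame $v_1,v_2,v_3$ of $V_3=E_2^\perp$ and a local frame $e_1,e_2$ of $E_2$, both $v_1\wedge v_2\wedge v_3$ and
$\omega\mapsto e_1\wedge e_2\wedge\omega$ are nonzero $3$-forms on the three-dimensional space $\mathbb C^5/E_2$. So they differ by a nowhere vanishing function on the flag variety, locally.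
Evaluating them on $\gamma\wedge\gamma'\wedge\frac12\gamma''$ we see that $w_3(t)$ is $f(t;x)$ times a local unit that does not depend on $t$. The same argument
applies to $w_2(t)$ and $g(t;x)$.

A similar remark will be used for duality and for the action of $GL_2$. In local frames the coefficient vector of a Wronskian form is holomorphic and nowhere zero. So if two such forms attached to a variable flag are
proportional for every flag, the factor of proportionality is a local unit, and the corresponding equations are equivalent. In particular nondegeneracy, defined next, is preserved.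

\medskip\noindent\textbf{Notation.} Let $\mathrm{Fl}$ be the variety of flags $V_2\subset V_3\subset P_4$, let
$M=\{t\in\mathbb R^8:t_1<\dots<t_8\}$ (open and convex), and for $t\in\mathbb C^8$ let
\[
 \mathcal S(t)=\{(V_2\subset V_3)\in\mathrm{Fl}:\ w_3(t_i)=0\ (i\le4),\ w_2(t_j)=0\ (j\ge5)\}.
\]
A point of $\mathcal S(t)$ is \emph{nondegenerate} if the eight equations have independent differentials there. Theorem~A says: \emph{for $t\in M$ the set $\mathcal S(t)$
consists of exactly $12$ points, all real and all nondegenerate.}

\subsection{Duality}\label{sec:duality}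
The roles of $w_2$ and $w_3$ can be exchanged, and this halves the work in Section~\ref{sec:simple}. On $P_4$ consider the symmetric bilinear form
\[
 \langle t^i,t^k\rangle=(-1)^i\,i!\,k!\,\delta_{i+k,4}.
\]
It is invariant under translations. Infinitesimally, $\langle p',q\rangle+\langle p,q'\rangle=0$, since for $p=t^i$, $q=t^{5-i}$ the left
side is $i!(5-i)!\,[(-1)^{i-1}+(-1)^i]=0$ and for other pairs of monomials both terms vanish. It is scaled by diagonal matrices and invariant under $t^i\mapsto t^{4-i}$. These generate
$GL_2$, so $GL_2$ scales the form. It is invariant under $(\theta p)(t)=p(-t)$. From the definition $(O_0^k)^\perp=O_0^{5-k}$, hence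
$(O_z^k)^\perp=O_z^{5-k}$ for all $z\in\mathbb P^1$. Therefore
\begin{equation}\label{eq:dualdim}
 \dim(V^\perp\cap O_z^k)=5-\dim(V+O_z^{5-k})=\dim(V\cap O_z^{5-k})+5-\dim V-k .
\end{equation}
Summing over $k=1,\dots,4$ and using \eqref{eq:sumexp} gives $\sum e_z(V^\perp)=\sum e_z(V)+10-4\dim V$. For $\dim V=3$ this and
\eqref{eq:ord} give $\operatorname{ord}_z\operatorname{Wr}(V^\perp)=\sum e_z(V)-2-1=\operatorname{ord}_z\operatorname{Wr}(V)$; for $\dim V=2$ they give
$\sum e_z(V)+2-3=\operatorname{ord}_z\operatorname{Wr}(V)$. So $\operatorname{Wr}(V^\perp)=\operatorname{Wr}(V)$ up to scale in both cases, and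
\begin{equation}\label{eq:dualflag}
 (V_2\subset V_3)\longmapsto(V_3^\perp\subset V_2^\perp)\quad\text{exchanges } w_2\text{ and }w_3 .
\end{equation}

\subsection{The number twelve and generic finiteness}\label{sec:count}
Let $H_k=c_1(\det V_k^*)$, $H=H_3$, $L=V_3/V_2$ and $\xi=c_1(L)$, so that $H_2=H+\xi$. From $c(V_2)=c(V_3)/(1+\xi)$ and
$c_3(V_2)=0$ we get $\xi^3=c_1(V_3)\xi^2-c_2(V_3)\xi+c_3(V_3)$. The projection $\mathrm{Fl}\to Gr(3,P_4)$ is the $\mathbb P^2$-bundle of
one-dimensional quotients $L$ of $V_3$. Its push-forward sends $1,\xi\mapsto0$, $\xi^2\mapsto1$, hence $\xi^3\mapsto-H$ and $\xi^4\mapsto H^2-c_2(V_3)$. So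
\[
 H_2^4=(H+\xi)^4\longmapsto 6H^2-4H^2+H^2-c_2(V_3)=3H^2-c_2(V_3^*).
\]
On the dual Grassmannian $Gr(2,5)$ the class $H$ is $\sigma_1$ and $c_2(V_3^*)$ is $\sigma_2$, and Pieri's rule (multiplication by $\sigma_1$ adds a box inside a $2\times3$ rectangle) gives
\begin{align*}
 &\sigma_1^2=\sigma_2+\sigma_{11},\quad \sigma_1^3=\sigma_3+2\sigma_{21},\quad\sigma_1^4=3\sigma_{31}+2\sigma_{22},\quad\sigma_1^5=5\sigma_{32},\quad\sigma_1^6=5\sigma_{33},\\
 &\sigma_1\sigma_2=\sigma_3+\sigma_{21},\quad \sigma_1^2\sigma_2=2\sigma_{31}+\sigma_{22},\quad \sigma_1^3\sigma_2=3\sigma_{32},\quad \sigma_1^4\sigma_2=3\sigma_{33}.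
\end{align*}
Thus $\int H_3^4H_2^4=3\cdot5-3=12$, and
\begin{equation}\label{eq:twelve}
 \text{if $\mathcal S(t)$ is finite, it has $12$ points counted with multiplicity.}
\end{equation}

\emph{Generic finiteness.} Let $X\subset\mathrm{Fl}$ be irreducible and closed. For all but finitely many $z$ the section $w_3(z)$ does not vanish
identically on $X$: take one point of $X$; its Wronskian has finitely many zeros. The same holds for $w_2(z)$. So we may choose
$t_1,\dots,t_8$ one after the other such that at each step the dimension of every component drops. Then $\mathcal S(t)$ is finite. The map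
$\{(\Phi,t):\Phi\in\mathcal S(t)\}\to\mathbb C^8$ is proper, so by semicontinuity of fiber dimension
\begin{equation}\label{eq:genfinite}
 \{t\in\mathbb C^8:\mathcal S(t)\text{ is finite}\}\quad\text{is a nonempty Zariski open set.}
\end{equation}

\emph{The set $U$.} Let $U\subset\mathbb C^8$ be the set of $t$ for which $\mathcal S(t)$ consists of $12$ distinct points. By \eqref{eq:twelve} all
these points then have multiplicity one, that is, they are nondegenerate. Conversely, if all points of $\mathcal S(t)$ are nondegenerate, then
$\mathcal S(t)$ is finite with all multiplicities one, so $t\in U$ by \eqref{eq:twelve}. Hence $\mathbb C^8\setminus U$ is the image of the closed set of pairs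
$(\Phi,t)$ with $\Phi\in\mathcal S(t)$ degenerate. Since $\mathrm{Fl}$ is proper, $U$ is Zariski open. That $U$ is nonempty will follow in Section~\ref{sec:parity}.

\section{Real rational functions and a model case}\label{sec:model}

\subsection{The arc lemma}
A smooth real function on an interval that takes the same value twice has a critical point in between. A map to a circle may instead wind around. The following lemma
says that this does not happen for real rational maps with only real critical points.

\begin{lemma}\label{lem:arc}
Let $F$ be a nonconstant real rational map all of whose critical points lie in $\mathbb{RP}^1$. Let $I\subset\mathbb{RP}^1$ be a closed arc with distinct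
endpoints and no critical point in its interior. Then $F|_I$ is injective; in particular $F(I)\ne\mathbb{RP}^1$.
\end{lemma}

\begin{proof}
Let $z\in I$ and let $m_z$ be the local multiplicity of $F$ at $z$. Near $z$ the set $F^{-1}(\mathbb{RP}^1)$ consists of $m_z$ arcs through $z$, one of them in
$\mathbb{RP}^1$. They cut a small disc into $2m_z$ sectors, each mapped homeomorphically onto a half-disc at $F(z)$. Let $S_z$ be the sector in the upper half plane that is adjacent to
$I$; it is unique, since $m_z=1$ if $z$ is an interior point of $I$. For $z'\in I$ near $z$, a small $S_{z'}$ lies in $S_z$. As $I$ is connected, all $S_z$ lie in one component $D$ of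
$\mathbb P^1\setminus F^{-1}(\mathbb{RP}^1)$. The map $F$ sends $D$ properly to one of the two components $H'$ of $\mathbb P^1\setminus\mathbb{RP}^1$, without critical points. So
$F:D\to H'$ is a covering of a simply connected space by a connected one, hence a homeomorphism.

Suppose $z\ne z'$ in $I$ and $F(z)=F(z')$. Shrink $S_z$ and $S_{z'}$ until they are disjoint. Their images contain half-discs at the same point
in the same $H'$, so the images meet, which contradicts injectivity on $D$. Finally, an injective continuous image of a closed arc is not a circle.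
\end{proof}

We use the lemma mostly in this form: if all critical points of $F$ are real and $F(z)=F(z')$ with $z\ne z'$ in $\mathbb{RP}^1$, then each of the two open arcs between $z$ and $z'$ contains a critical point of $F$.

\subsection{A problem with two solutions}
This subsection is an illustration and is not used in the proofs of the theorems. Consider flags $V_1\subset V_2\subset P_3$ with $V_1=\langle p\rangle$ and the five conditions
\begin{equation}\label{eq:model}
 p(a_1)=p(a_2)=0,\qquad w_2(s_1)=w_2(s_2)=w_2(s_3)=0,\qquad w_2=\operatorname{Wr}(V_2).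
\end{equation}
As in Section~\ref{sec:translation}, they say that a flag $E_2\subset E_3\subset\mathbb C^4$ satisfies
$\gamma(a_i)\in E_3$ and $E_2\cap F_2(s_j)\ne0$ for the twisted cubic $\gamma$. Here $w_2$ has degree $4$, so it has a single free zero $v$.

\begin{proposition}\label{prop:model}
Let $a_1<a_2$ and $s_1,s_2,s_3$ be distinct real numbers with no $s_j$ in $[a_1,a_2]$. Then \eqref{eq:model} has exactly two solutions, and both are real.
\end{proposition}

\begin{proof}
Let $K=\{p\in P_3:p(a_1)=p(a_2)=0\}$, a pencil with $\operatorname{Wr}(K)=(t-a_1)^2(t-a_2)^2$ up to scale. Since $\operatorname{Wr}(K)$ does not vanish at $s_j$, a solution has $V_2\ne K$, so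
$V_1=V_2\cap K$ is determined by $V_2$. We look for $V_2$ with $V_2\cap K\ne0$ in the curve
\[
 C=\{V\in Gr(2,P_3):\operatorname{Wr}(V)=(t-v)(t-s_1)(t-s_2)(t-s_3)\text{ for some }v\in\mathbb P^1\}
\]
(equality up to scale). This is the inverse image of a line under the map \eqref{eq:wrmap} with $n=3$. Hence $C\to\mathbb P^1$, $V\mapsto v$, is finite and flat of degree $2$, and every component of $C$
maps onto $\mathbb P^1$. The condition $V\cap K\ne0$ is a hyperplane section in the Pl\"ucker embedding, so there are two solutions with multiplicity unless they fill a component of $C$.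

\emph{Two real solutions.} For $v\in[a_1,a_2]$ there are two distinct real pencils over $v$, by Theorem~\ref{thm:EG}. So over $[a_1,a_2]$ the curve $C$ consists of two sheets. On one of them choose real
bases $\varphi_v,\chi_v$ depending continuously on $v$. There are no base points because the four zeros are distinct. So $\varphi_v+i\chi_v$ has a continuous argument on $[a_1,a_2]$, whose derivative is $\operatorname{Wr}(\varphi_v,\chi_v)/(\varphi_v^2+\chi_v^2)$. Its total change is
\[
 \Delta(v)=\int_{a_1}^{a_2}\frac{c(v)\,(t-v)\prod_j(t-s_j)}{\varphi_v(t)^2+\chi_v(t)^2}\,dt,\qquad c(v)\ne0\text{ continuous}.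
\]
The product over $j$ has constant sign on $[a_1,a_2]$, so $\Delta(a_1)$ and $\Delta(a_2)$ have opposite signs, and $\Delta(v)=0$ for some $v\in(a_1,a_2)$. Then the vectors
$(\varphi_v,\chi_v)(a_1)$ and $(\varphi_v,\chi_v)(a_2)$ are proportional, and some nonzero element of the pencil vanishes at both $a_1$ and $a_2$. Each of the two sheets gives one such solution.

\emph{Finiteness.} If a component of $C$ consisted of solutions, it would contain one with $v=a_1$, and this pencil is real by Theorem~\ref{thm:EG}. It has no base points, its map $F$ has the
critical points $s_1,s_2,s_3,a_1$, and $F(a_1)=F(a_2)$. The open arc $(a_1,a_2)$ contains none of them, contradicting Lemma~\ref{lem:arc}.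
\end{proof}

\begin{example}
Separation matters. Let $a_1=-1$, $a_2=1$, $s_1=\frac13$, $s_2=2$, $s_3=\infty$. For $p=(t^2-1)(t-e)$ and $V_2=\langle t-c,p\rangle$ the condition at $\infty$ holds, and
$\operatorname{Wr}(t-c,p)(s)=2s^3-(e+3c)s^2+2ecs+c-e$ must vanish at $s=\frac13$ and $s=2$. After clearing denominators,
$-15e+9c+9ec=-1$ and $-5e-11c+4ec=-16$. Eliminating $ec$ gives $e=9c-\frac{28}3$, and then
$27c^2-70c+47=0$, whose discriminant is $-176$. So there are non-real solutions.
\end{example}

Three features of the model carry over. By Lemma~\ref{lem:arc} the free zero $v$ of a real solution can never reach $a_1$ or $a_2$. Real solutions can therefore be sorted into classes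
by the interval containing the free zero and by the sheet. Finally, the number of classes to be used equals the expected number of solutions. Two things are harder in Theorem~A. First, $w_2$ has two free zeros, which may be non-real, so
Lemma~\ref{lem:arc} does not apply to $V_2$ directly, and the first feature becomes Proposition~\ref{prop:simple}. Second, the intermediate value argument must be replaced by a parity argument, which in turn needs a starting configuration.

\section{Prescribed zeros are simple}\label{sec:simple}

Two disjoint four-element sets $\mathfrak a,\mathfrak b\subset\mathbb{RP}^1$ are \emph{separated} if $\mathfrak b$ lies in one component $\Omega$ of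
$\mathbb{RP}^1\setminus\mathfrak a$. This condition is symmetric in $\mathfrak a,\mathfrak b$ and invariant under real M\"obius maps. For $t\in M$ it holds for
$\mathfrak b=\{t_1,\dots,t_4\}$ and $\mathfrak a=\{t_5,\dots,t_8\}$, so the following proposition applies to every real flag in $\mathcal S(t)$.

\begin{proposition}\label{prop:simple}
Let $\mathfrak a,\mathfrak b$ be separated and let $V_2\subset V_3\subset P_4$ be a real flag such that $w_2$ vanishes on $\mathfrak a$ and $w_3$ vanishes on $\mathfrak b$. Then the zeros
of $w_2$ at the points of $\mathfrak a$ and the zeros of $w_3$ at the points of $\mathfrak b$ are simple.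
\end{proposition}

By \eqref{eq:dualflag} the second assertion is the first one for the flag $V_3^\perp\subset V_2^\perp$, with the roles of $\mathfrak a$ and $\mathfrak b$ exchanged. So it suffices to treat $w_2$. If $w_2$ has a multiple
zero at $z\in\mathfrak a$, then by \eqref{eq:ord} the exponents $k_1<k_2$ of $V_2$ at $z$ satisfy $k_1+k_2-1\ge2$, so $k_1\ge1$ or $k_2\ge3$. These two possibilities are excluded by
Lemmas~\ref{lem:base} and~\ref{lem:triple}. What makes them accessible is that each degeneration produces an auxiliary pencil in which all zeros of the Wronskian, except possibly one, are visibly real. Then the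
last zero is real too, and Lemma~\ref{lem:arc} applies to this pencil.

In both lemmas the hypotheses are those of Proposition~\ref{prop:simple}, and the bad point of $\mathfrak a$ is moved to $\infty$ by a real M\"obius map. Then $\Omega$ is an open interval of $\mathbb R$, possibly
unbounded, and $\mathfrak b$ and the other three points of $\mathfrak a$ are finite.

\begin{lemma}\label{lem:base}
The elements of $V_2$ have no common zero in $\mathfrak a$.
\end{lemma}

\begin{proof}
Suppose $\infty\in\mathfrak a$ is a common zero, so $V_2=\langle p,q\rangle\subset P_3$ with $p,q$ real. As a form of degree $4$, $w_2=\operatorname{Wr}(p,q)$ vanishes at the three finite points of $\mathfrak a$ and at one more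
point $u$, which is therefore real: $u\in\mathbb{RP}^1$. Write $V_3=\langle p,q,r\rangle$ with $r$ real. Then $\deg r=4$, for if $V_3\subset P_3$, then $\deg w_3\le3$, while $w_3$ vanishes at the four finite points of $\mathfrak b$.

\emph{The auxiliary pencil.} Choose real $r_1,r_2$ with $P_3=\langle p,q,r_1,r_2\rangle$ and put
\[
 \psi_i=\operatorname{Wr}(p,q,r_i)\in P_3,\qquad \Psi_i=\operatorname{Wr}(p,q,r_i,r).
\]
The derivative of $\Psi_i$ is obtained by differentiating the last row of the determinant, which becomes $(0,0,0,r'''')$. So $\Psi_i'=\kappa\psi_i$ with the constant $\kappa=r''''\ne0$. By \eqref{eq:sylvester},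
\[
 \operatorname{Wr}(\psi_1,\psi_2)=w_2\operatorname{Wr}(p,q,r_1,r_2)=c\,w_2,\qquad \psi_iw_3'-\psi_i'w_3=w_2\Psi_i,
\]
with a constant $c\ne0$. In particular $\psi_1,\psi_2$ span a pencil $Q\subset P_3$ with $\operatorname{Wr}(Q)=w_2$ up to scale. Eliminating $w_3'$ from the two equations $\psi_iw_3'-\psi_i'w_3=w_2\Psi_i$ gives
\begin{equation}\label{eq:w3psi}
 c\,w_3=\psi_2\Psi_1-\psi_1\Psi_2 .
\end{equation}
This holds for every basis of $Q$, after changing $r_1,r_2$ accordingly.

\emph{Some real $\psi\in Q$ has no zero on $\Omega$.} Let $g$ be the greatest common divisor of $Q$ and $F$ its map. The critical points of $F$ are zeros of $w_2$, hence real. A zero of $g$ is a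
multiple zero of the quartic form $w_2$, so it is $u$, and $u$ coincides with a point of $\mathfrak a$; in particular $g$ has no zero on $\Omega$. If $F$ has no critical point in $\Omega$, then $F(\overline\Omega)\ne\mathbb{RP}^1$ by Lemma~\ref{lem:arc}.
Otherwise the only critical point in $\Omega$ is $u$. It is a simple zero of $w_2$, so $F$ folds there: both sides of $u$ are mapped to the same side of $F(u)$. The point $u$ cuts $\overline\Omega$ into two arcs, whose images, by Lemma~\ref{lem:arc}, are proper closed arcs
starting at $F(u)$ in the same direction. One contains the other, so again $F(\overline\Omega)\ne\mathbb{RP}^1$. A real value missed by $F$ on $\overline\Omega$ gives the desired $\psi$.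

\emph{Counting zeros.} Take $\psi_1=\psi$. On $\Omega$ consider
\[
 n=\Psi_2-\frac{\psi_2}{\psi_1}\Psi_1=-\frac{c\,w_3}{\psi_1},\qquad
 n'=\kappa\psi_2-\frac{\psi_2}{\psi_1}\kappa\psi_1-\Big(\frac{\psi_2}{\psi_1}\Big)'\Psi_1=-\frac{c\,w_2\Psi_1}{\psi_1^2}.
\]
On $\Omega$ the function $\Psi_1$ is strictly monotone, since $\Psi_1'=\kappa\psi_1$, and $w_2$ vanishes at most at $u$. So $n'$ has at most two zeros on $\Omega$, and $n$ has at most three. But $n$ vanishes at the four points of $\mathfrak b\subset\Omega$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:triple}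
No nonzero element of $V_2$ vanishes to order $\ge3$ at a point of $\mathfrak a$.
\end{lemma}

\begin{proof}
Suppose this happens at $\infty\in\mathfrak a$, so $V_2\cap P_1\ne0$. If $V_2=P_1$, then $w_2$ is constant as a polynomial and has no finite zeros, a contradiction. So $V_2\cap P_1$ is spanned by one real polynomial $l$. With real $f,r$ write
\[
 V_2=\langle l,f\rangle,\quad V_3=\langle l,f,r\rangle,\quad w=\operatorname{Wr}(l,f)=w_2,\quad G=\operatorname{Wr}(l,r),\quad \operatorname{Wr}(w,G)=l\,w_3,
\]
the last identity being \eqref{eq:sylvester}. The auxiliary pencil will be $\langle w,G\rangle$. Let $A=\mathbb{RP}^1\setminus\Omega$. This is a closed arc with endpoints in $\mathfrak a$, it contains $\mathfrak a$, and it is disjoint from $\mathfrak b$. Let $\alpha_1,\alpha_2,\alpha_3$ be the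
finite points of $\mathfrak a$ in their order along $A$, and let $I_1,I_2\subset A$ be the sub-arcs from $\alpha_1$ to $\alpha_2$ and from $\alpha_2$ to $\alpha_3$. (One of them may contain $\infty$.) The polynomial $w$ vanishes at $\alpha_1,\alpha_2,\alpha_3$. Let $\tau_1<\dots<\tau_4$ be the points of $\mathfrak b$.

\medskip
\noindent\textbf{The case $\deg l=0$.} Take $l=1$. Then $w=f'$, $G=r'$, and $Q=\langle f',r'\rangle\subset P_3$ is a pencil whose Wronskian $w_3$, a form of degree $4$, has exactly the simple zeros $\mathfrak b$. So $Q$ has no base points and its map $F$ has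
critical set $\mathfrak b$, disjoint from $I_1$. But $F(\alpha_1)=F(\alpha_2)$ because $f'=w$ vanishes at both points. This contradicts Lemma~\ref{lem:arc}.

\medskip
\noindent\textbf{The case $\deg l=1$.} Let $l=t-a$ with $a\in\mathbb R$. Then $w=lf'-f$ and $G=lr'-r$ lie in $P_4$, and
\begin{equation}\label{eq:wprime}
 w'=lf'',\qquad G'=lr''.
\end{equation}
$Q=\langle w,G\rangle\subset P_4$ is a pencil, since a combination of $f,r$ with vanishing Wronskian against $l$ would be proportional to $l$. As a form of degree $6$, $\operatorname{Wr}(Q)=l\,w_3$ has, with multiplicity, the zeros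
$\tau_1,\dots,\tau_4$, $a$ and one more zero $x$, and necessarily $x\in\mathbb{RP}^1$.

We first locate $a$ and $x$ (Steps 1 and 2); up to the position of $\alpha_1$ this leaves a single arrangement on the line, which Step~3 excludes.

\medskip
\noindent\textbf{Step 1.} \emph{$Q$ has no base points; one of $a,x$ lies in $\operatorname{int}I_1$, the other in $\operatorname{int}I_2$.}

Let $g$ be the greatest common divisor of $Q$ and $F$ its map. All zeros of $g$ and all critical points of $F$ are zeros of $\operatorname{Wr}(Q)$, hence real, and those in $I_1\cup I_2$ are among $a,x$.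
\begin{itemize}
\item If $g=1$, then $F(\alpha_1)=F(\alpha_2)=F(\alpha_3)$, so by Lemma~\ref{lem:arc} both $\operatorname{int}I_1$ and $\operatorname{int}I_2$ contain a critical point. The claim follows.
\item Suppose $g$ has a zero $z\in I_1\cup I_2$. It is a multiple zero of $\operatorname{Wr}(Q)$ not in $\mathfrak b$, so $z=a=x$, and $\operatorname{Wr}(Q)$ has simple zeros on $\mathfrak b$ and a double zero at $z$. Then $g$ has only this zero, and it is
simple. The critical set of $F$ is $\mathfrak b$, so there is none in $I_1\cup I_2$. But $w/g$ still vanishes at two of $\alpha_1,\alpha_2,\alpha_3$, contradicting Lemma~\ref{lem:arc}.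
\item Suppose $g\ne1$ has no zero in $I_1\cup I_2$. A zero of $g$ is a multiple zero of $\operatorname{Wr}(Q)$ outside $I_1\cup I_2$, so it equals $a$ or $x$, which thus lies outside $I_1\cup I_2$. Hence $F$ has at most one critical point in $I_1\cup I_2$,
while $F(\alpha_1)=F(\alpha_2)=F(\alpha_3)$ requires two. Contradiction.
\end{itemize}

So the six zeros $\tau_1,\dots,\tau_4,a,x$ are distinct. Since $a,\infty\notin\Omega$, after possibly replacing $t$ by $-t$ (and relabeling) we have $\Omega\subset(a,\infty)$.

\medskip
\noindent\textbf{Step 2.} \emph{$x\in(-\infty,a)$.}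

Suppose not; then $x\in(a,\infty]$. Put $\sigma=1/(t-a)$. By \eqref{eq:wprime} every $p\in Q$ satisfies $p'(a)=0$, so $\tilde p(\sigma)=\sigma^4p(a+1/\sigma)$ has no $\sigma^3$-term. Since $a$ is a simple zero of $\operatorname{Wr}(Q)$ and not a base point,
$e_a(Q)=\{0,2\}$. So in the coordinate $\sigma$ the pencil has a basis
\[
 P=\sigma^4+A_1\sigma+B_1,\qquad R=\sigma^2-C_1\sigma+D_1,
\]
and
\[
 P'R-PR'=2\sigma^5-3C_1\sigma^4+4D_1\sigma^3-A_1\sigma^2-2B_1\sigma+(A_1D_1+B_1C_1).
\]
Its five roots are $\sigma(\tau_i)>0$ and $\sigma(x)\ge0$ (with $\sigma(\infty)=0$). Let $e_k$ be their elementary symmetric functions. Comparing with $2\sum(-1)^ke_k\sigma^{5-k}$ gives $C_1=\frac23e_1$, $D_1=\frac12e_2$, $A_1=2e_3$, $B_1=-e_4$ and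
$A_1D_1+B_1C_1=-2e_5$, that is,
\[
 e_5=\tfrac13e_1e_4-\tfrac12e_2e_3 .
\]
As $e_5\ge0$, we get $e_1e_4\ge\frac32e_2e_3$. But $e_1e_4\le e_2e_3$ for nonnegative numbers $c_1,\dots,c_5$: the coefficients of $c_i^2c_jc_kc_l$ in the two products are $1$ and $3$, those of $c_1\cdots c_5$ are $5$ and $10$, and the other monomials occur
only in $e_2e_3$. Since four of the numbers are positive, $e_2e_3>0$, a contradiction.

\medskip
\noindent\textbf{Step 3.} \emph{$x\in(-\infty,a)$ is impossible.}

Traverse $A$ from $\sup\Omega$ upward to $\infty$ and then from $-\infty$ up to $\inf\Omega$, and label $\alpha_1,\alpha_2,\alpha_3$ in this order. Then $x$ precedes $a$, so by Step~1 $x\in\operatorname{int}I_1$ and $a\in\operatorname{int}I_2$. Hence (Figure~\ref{fig:line})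
\begin{equation}\label{eq:arrangement}
 x<\alpha_2<a<\alpha_3<\tau_1<\dots<\tau_4,\qquad\text{and either }\alpha_1>\tau_4\text{ or }\alpha_1<x .
\end{equation}

\begin{figure}[ht]
\begin{tikzpicture}
\draw (-0.4,0)--(11.4,0);
\foreach \p/\n in {1.6/x,2.9/{\alpha_2},4.0/a,5.2/{\alpha_3},6.4/{\tau_1},7.2/{\tau_2},8.0/{\tau_3},8.8/{\tau_4}}
 {\fill (\p,0) circle (1.6pt); \node[below] at (\p,-0.08) {$\n$};}
\foreach \p in {0.3,10.5} {\draw[fill=white] (\p,0) circle (2.2pt); \node[below] at (\p,-0.08) {$\alpha_1$};}
\end{tikzpicture}
\caption{The arrangement excluded in Step~3 of Lemma~\ref{lem:triple}. The fourth point of $\mathfrak a$ is $\infty$; $\alpha_1$ occupies one of the two white positions. The polynomial $w$ vanishes at $\alpha_1,\alpha_2,\alpha_3$; the zeros of $w_3$ are $x,\tau_1,\dots,\tau_4$; and $l=t-a$.}\label{fig:line}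
\end{figure}

The six zeros of $l\,w_3$ are finite and distinct, so $w_3$ has degree $5$ with simple zeros exactly $x,\tau_1,\dots,\tau_4$. If $f'',r''$ were dependent, then $V_3\supset P_1$ and $w_3$ would have degree $\le2$. So $h:=\operatorname{Wr}(f'',r'')$ is a nonzero quadratic form on $\mathbb P^1$.
Expanding $\operatorname{Wr}(l,f,r)$ along its last row $(0,f'',r'')$ gives
\begin{equation}\label{eq:w3G}
 w_3=r''w-f''G .
\end{equation}
For any basis $X,Y$ of $Q$ let $\xi,\eta\in\langle f'',r''\rangle$ be the corresponding combinations of $f'',r''$. Then $X'=l\xi$, $Y'=l\eta$, and $\xi Y-\eta X$ is a nonzero constant times $w_3$.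

The idea is to divide $w_3$ by an element $\xi$ of the pencil $\langle f'',r''\rangle$, so that the derivative of the quotient is, up to a constant, $hX/\xi^2$ with the corresponding $X\in Q$. Its signs and zeros control the zeros of $w_3$. If $h$ has two real zeros, there is a $\xi$ without real zeros. Otherwise $h$ has constant
sign, and we take $\xi=f''$, $X=w$.

\medskip
\noindent\emph{Case 1: $h$ has two distinct zeros $\rho,\rho'\in\mathbb{RP}^1$.} The pencil $\langle f'',r''\rangle\subset P_2$ has no base point, since a base point would be a double zero of $h$. So it contains the squares with double zeros at $\rho$ and at $\rho'$ (where $1$ is the square for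
$\infty$). Let $\xi$ be their sum; it is positive on $\mathbb R$, of degree $2$ with positive leading coefficient. Let $X\in Q$ correspond to $\xi$, and complete it to a real basis $X,Y$. By $X'=(t-a)\xi$, $X$ is strictly decreasing on $(-\infty,a]$ and strictly increasing on $[a,\infty)$, and it tends to $+\infty$ at both ends. Put
\[
 y=\frac\eta\xi,\qquad n=Y-yX=\mathrm{const}\cdot\frac{w_3}\xi,\qquad n'=-y'X,\qquad y'=\mathrm{const}\cdot\frac h{\xi^2}
\]
(nonzero constants). By Rolle $n'$ has a zero in each of the three intervals $(\tau_i,\tau_{i+1})$. On $(a,\infty)$ its zeros are among $\rho,\rho'$ and the at most one zero $s_0$ of $X$ there. Hence $\rho,\rho'$ are finite, $s_0$ exists, and all three lie in $(\tau_1,\tau_4)$; say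
$\rho<\rho'$. In particular $X<0$ on $[a,s_0)$ and $X>0$ on $(s_0,\infty)$. The quadratic $h$ has the same sign on $(-\infty,\rho)$ and on $(\rho',\infty)$. Replacing $Y$ by $-Y$ if necessary we may assume $y'>0$ on both intervals. With $y_\infty=\lim_{t\to\pm\infty}y$ we have
\[
 y_\infty<y(x)<y(a),\qquad y<y_\infty\ \text{ on }(\rho',\infty).
\]
We compare $Y/X$ at $\alpha_1$ and $\alpha_3$.
\begin{itemize}
\item \emph{At $\alpha_3$.} On $[a,\tau_1]$ we have $X<0$ and $y'>0$, so $n'>0$, and $n<0$ on $[a,\tau_1)$ since $n(\tau_1)=0$. Dividing $n(\alpha_3)<0$ by $X(\alpha_3)<0$ gives $Y(\alpha_3)/X(\alpha_3)>y(\alpha_3)>y(a)$.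
\item \emph{At $\alpha_1$, if $\alpha_1>\tau_4$.} On $(\tau_4,\infty)$ we have $X>0$ and $n'<0$, so $n(\alpha_1)<0$ and $Y(\alpha_1)/X(\alpha_1)<y(\alpha_1)<y_\infty<y(a)$.
\item \emph{At $\alpha_1$, if $\alpha_1<x$.} Since $X(a)<0$, $X$ has exactly one zero $s_0^-$ on $(-\infty,a)$. On $(s_0^-,a)$ we have $X<0$ and $n'>0$; as $n(a)<0$, it follows that $n<0$ on $[s_0^-,a]$. Since $n(x)=0$, this shows $x<s_0^-$. On $(-\infty,s_0^-)$ we have $X>0$ and $n'<0$, so $n>0$ on
$(-\infty,x)$. There $(Y/X)'=l(\eta X-\xi Y)/X^2=-X'n/X^2>0$. Hence $Y(\alpha_1)/X(\alpha_1)<Y(x)/X(x)=y(x)<y(a)$.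
\end{itemize}
So $X(\alpha_1),X(\alpha_3)\neq0$ and $Y/X$ takes different values at $\alpha_1$ and $\alpha_3$. But $w$ is a nonzero combination of $X$ and $Y$ that vanishes at both points, which forces equal values. Contradiction.

\medskip
\noindent\emph{Case 2: $h$ does not have two distinct zeros in $\mathbb{RP}^1$.} Then $h$ has at most one zero on $\mathbb R$ and does not change sign there. Changing the signs of $f$ and $r$ we may assume that $w$ has positive leading coefficient and $h\ge0$ on $\mathbb R$. By \eqref{eq:w3G} and \eqref{eq:wprime},
\begin{equation}\label{eq:ncase2}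
 n:=\frac{w_3}{f''}=\frac{r''}{f''}\,w-G,\qquad n'=\Big(\frac{r''}{f''}\Big)'w=\frac{w\,h}{f''^2}.
\end{equation}
So on intervals without zeros of $w$ and poles of $n$ the function $n$ is strictly monotone, increasing where $w>0$ and decreasing where $w<0$.

The polynomial $w$ has degree $3$ or $4$ and three distinct real roots, so all its roots are real; let $\alpha_4$ be the fourth root if $\deg w=4$. Counting zeros of $w'=lf''$ by Rolle, we see that $w'$ has exactly one zero, a simple one, in each open interval between consecutive distinct roots of $w$, and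
none beyond the extreme roots.

We note two facts.

(i) Let $b$ be a simple zero of $f''$ with $w(b)\ne0$ and $w_3(b)=0$. Then $r''(b)=0$ by \eqref{eq:w3G}, so $b$ is a base point of $\langle f'',r''\rangle$ and $h=\mathrm{const}\cdot(t-b)^2$. Hence $n$ and $n'$ extend analytically over $b$, with $n'(b)$ nonzero of the sign of $w(b)$. We say that $b$ \emph{cancels}.

(ii) A root of $w$ at which $f''\ne0$ is not a zero of $w_3=r''w-f''G$, because $w$ and $G$ have no common zero (Step~1).

Consequently: \emph{let $J$ be an interval between consecutive distinct roots of $w$ that contains exactly one zero $b$ of $f''$, and let $b$ be simple; then $w_3$ has at most two zeros in $J$.} If $b$ does not cancel, then $w_3(b)\ne0$ and there is at most one zero of $n$ on each side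
of $b$. If $b$ cancels, then $n$ is strictly monotone on $J$, and the zeros of $w_3$ in $J$ are $b$ and the at most one zero of $n$.

\smallskip
\emph{Case 2a: $\alpha_1<x$.} Let $J_0=(\alpha_3,\infty)$, which contains all $\tau_i$. If $w$ has no zero in $J_0$, then neither has $w'$, hence $f''$ has none there; so $n$ is strictly monotone on $J_0$ and has at most one zero, a contradiction. Otherwise $\alpha_4\in J_0$, and the roots
$\alpha_1<\alpha_2<\alpha_3<\alpha_4$ of $w$ are simple. The zero of $l$ is $a<\alpha_3$, so $f''$ has exactly one zero in $(\alpha_3,\alpha_4)$, a simple one, and none in $[\alpha_4,\infty)$. Hence $w_3$ has at most two zeros in $(\alpha_3,\alpha_4)$, none at $\alpha_4$ by (ii), and at most one in $(\alpha_4,\infty)$. That is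
at most three in total, but $\tau_1,\dots,\tau_4$ are four. Contradiction.

\smallskip
\emph{Case 2b: $\alpha_1>\tau_4$.} Let $J_0=(\alpha_3,\alpha_1)$, which contains all $\tau_i$. If $w$ has no zero in $J_0$, then $f''$ has exactly one zero in $J_0$, a simple one, and $w_3$ has at most two zeros in $J_0$, a contradiction. Otherwise $\alpha_4\in J_0$, the roots of $w$ are
$\alpha_2<\alpha_3<\alpha_4<\alpha_1$, all simple, $\deg w=4$, and the zeros of $w'=lf''$ are $a\in(\alpha_2,\alpha_3)$, $b_1\in(\alpha_3,\alpha_4)$, $b_2\in(\alpha_4,\alpha_1)$. So $f''$ has degree $2$ with simple zeros exactly $b_1,b_2$. Now $w_3$ has at most two zeros in each of $(\alpha_3,\alpha_4)$ and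
$(\alpha_4,\alpha_1)$ and, by (ii), none at $\alpha_4$. Since it vanishes at $\tau_1,\dots,\tau_4$, it has exactly two zeros in $(\alpha_4,\alpha_1)$.

On $(\alpha_4,\alpha_1)$ we have $w<0$, so $n$ decreases there between its poles. If $b_2$ does not cancel, then one of the two zeros of $w_3$ lies in $(b_2,\alpha_1)$ and is a zero of $n$. If $b_2$ cancels, then $n$ has no pole in $(\alpha_4,\alpha_1)$ and has a zero there, since the two zeros of $w_3$ are distinct. In both cases $n(\alpha_1)<0$.
On $(\alpha_1,\infty)$ we have $w>0$ and $f''\ne0$, so $n$ is increasing, and $n\sim\mathrm{const}\cdot t^3$ with a nonzero constant because $\deg w_3=5$ and $\deg f''=2$. The constant is therefore positive, and $n$ has a zero in $(\alpha_1,\infty)$. But $w_3$ has no zero there. Contradiction.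
\end{proof}

This proves Proposition~\ref{prop:simple}.

\section{Twelve classes of real solutions}\label{sec:classes}

Write $w_2=(t-u)(t-v)\prod_{j\ge5}(t-t_j)$ up to scale, with free zeros $u,v$. We want to record in which of the three \emph{gaps} $(t_1,t_2),(t_2,t_3),(t_3,t_4)$ the free zeros lie, and which of the five pencils with this Wronskian is $V_2$. A coherent numbering of the five pencils must survive
the moment when $u$ and $v$ meet, and this needs a look at Wronskians with a double zero. Let
\[
 D=\{(t_5,\dots,t_8,u,v)\in\mathbb R^6:u\le v<t_5<\dots<t_8\},\qquad D_0=D\cap\{u=v\},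
\]
both convex, and let $\mathcal W$ be the set of pairs $(d,V)$ with $d\in D$ and $V\subset P_4$ a real pencil such that $\operatorname{Wr}(V)=(t-u)(t-v)\prod_{j\ge5}(t-t_j)$ up to scale.

\begin{lemma}\label{lem:sheets}
$\mathcal W\to D$ is a trivial covering with five sheets. Over $D_0$, two of the sheets consist of pencils with $e_u(V)=\{1,2\}$ and three of pencils with $e_u(V)=\{0,3\}$.
\end{lemma}

\begin{proof}
By Section~\ref{sec:forms} the map \eqref{eq:wrmap} with $n=4$ is finite and flat of degree $5$. Over the open set of forms with five distinct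
preimages it is \'etale, hence a five-sheeted covering. It suffices to show that for every $d\in D$ there are five distinct preimages, all real; then $\mathcal W\to D$ is the pullback of this covering.

For $u<v$ this is Theorem~\ref{thm:EG} with $d=4$. Let $u=v$. By \eqref{eq:ord} the exponents of $V$ at $u$ have sum $3$, so they are $\{1,2\}$ or $\{0,3\}$. The pencils of the first kind are $(t-u)V'$ with $V'\subset P_3$ and $\operatorname{Wr}(V')=\prod_{j\ge5}(t-t_j)$ up to scale; by Theorem~\ref{thm:EG} with $d=3$
there are two, both real. For the second kind move $u$ to $\infty$ by a real M\"obius map, and let $B$ be the quartic polynomial whose zeros are the images of $t_5,\dots,t_8$. Then $V=\langle s,f\rangle$ with $s=t-a$ and $\operatorname{Wr}(s,f)=B$. Since $\operatorname{Wr}(s,s^k)=(k-1)s^k$, the image of $P_4$ under $\operatorname{Wr}(s,\cdot)$ consists of the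
polynomials of degree $\le4$ without linear term in $s$. So a solution $f$ exists if and only if $B'(a)=0$, and then it is unique modulo $s$. By Rolle there are three distinct $a$, all real. In total there are five pencils.

The covering is trivial since $D$ is convex. Over $D_0$ the conditions that all elements of $V$ vanish at $u$, respectively that some nonzero element has order $\ge3$ at $u$, are closed, disjoint and exhaustive; so each is constant on every sheet over the connected set $D_0$.
\end{proof}

Let $\mathcal W_1,\mathcal W_2$ be the two sheets whose pencils over $D_0$ have exponents $\{1,2\}$. Let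
\[
 \mathcal R=\{(t,\Phi):t\in M,\ \Phi\in\mathcal S(t)\text{ real}\}.
\]
For $m\in\{1,2\}$ and a pair $\pi$ of distinct gaps let $\mathcal B_{m,\pi}\subset\mathcal R$ be the set of $(t;V_2,V_3)$ such that the free zeros $u<v$ of $w_2$ are real and lie one in each gap of $\pi$, and $V_2$ lies on $\mathcal W_m$. These six sets are disjoint. Let $\mathcal B$ be their union.

\begin{lemma}\label{lem:openclosed}
Each $\mathcal B_{m,\pi}$ is open and closed in $\mathcal R$.
\end{lemma}

\begin{proof}
Open: simple real roots of real polynomials persist, and sheets are open. Closed: let $(t,\Phi)\in\mathcal R$ be a limit of points of $\mathcal B_{m,\pi}$. After passing to a subsequence, $u$ and $v$ converge to points of the closures of the two gaps. In the limit $u\le v\le t_4<t_5$, $w_2$ has the free zeros $u,v$, and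
$V_2$ lies on $\mathcal W_m$. Suppose $u$ or $v$ equals some $t_k$ with $k\le4$.
\begin{itemize}
\item If $u\ne v$, then $w_2$ has a simple zero at $t_k$, so $e_{t_k}(V_2)=\{0,2\}$ and $e_{t_k}(V_3)=\{0,2,e\}$. As $w_3(t_k)=0$ excludes $e=1$, we have $e\ge3$, and $w_3$ has a multiple zero at $t_k$.
\item If $u=v=t_k$, then $e_{t_k}(V_2)=\{1,2\}$ because $V_2$ lies on $\mathcal W_m$. So $e_{t_k}(V_3)=\{1,2,e\}$, and $w_3(t_k)=0$ excludes $e=0$. Thus $e\ge3$, and $\operatorname{ord}_{t_k}w_3=e\ge3$.
\end{itemize}
Both contradict Proposition~\ref{prop:simple}. So $u$ and $v$ lie in the open gaps of $\pi$, and $(t,\Phi)\in\mathcal B_{m,\pi}$.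
\end{proof}

The second bullet explains the restriction to $\mathcal W_1,\mathcal W_2$: on the other three sheets the argument does not exclude that the two free zeros meet at a point $t_k$, since exponents $\{0,3\}$ of $V_2$ and $\{0,1,3\}$ of $V_3$ are compatible with a simple zero of $w_3$. The remaining six classes come from duality. Recall $\theta:p(t)\mapsto p(-t)$, and let
\[
 \iota:\mathcal R\to\mathcal R,\qquad (t;V_2,V_3)\mapsto\big((-t_8,\dots,-t_1);\,\theta(V_3^\perp),\theta(V_2^\perp)\big).
\]
By \eqref{eq:dualflag} the new $w_2$ and $w_3$ are $\theta w_3$ and $\theta w_2$ up to scale, so $\iota$ is well defined. Since $\theta$ preserves the pairing, $\iota$ is a homeomorphism with $\iota^2=\mathrm{id}$. Put $\mathcal A_{m,\pi}=\iota^{-1}(\mathcal B_{m,\pi})$ and $\mathcal A=\bigcup\mathcal A_{m,\pi}$. The \emph{twelve classes} are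
\[
 \mathcal B_{m,\pi}\setminus\mathcal A\qquad\text{and}\qquad\mathcal A_{m,\pi}\setminus\mathcal B .
\]
They are pairwise disjoint, and open and closed in $\mathcal R$.

\section{A configuration with one solution in each class}\label{sec:special}

Fix $0<\tau_1<\dots<\tau_4$. For small $\varepsilon>0$ let $t_\varepsilon\in M$ be given by $t_i=\varepsilon\tau_i$ for $i\le4$ and $t_{9-i}=1/\tau_i$. Thus the conditions on $w_3$ cluster at $0$, while those on $w_2$ stay at distance of order $1$. The solutions constructed first can be described by their behavior at the scales $t\sim1$ and $t\sim\varepsilon$, and at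
$\varepsilon=0$ the equations decouple. The choice of the $t_{9-i}$ makes $t_\varepsilon$ symmetric under $z\mapsto\varepsilon/z$, which together with duality produces the other solutions.

\begin{lemma}\label{lem:special}
For small $\varepsilon>0$, $\mathcal S(t_\varepsilon)$ contains $12$ distinct real nondegenerate points, one in each of the twelve classes.
\end{lemma}

\begin{proof}
\textbf{Six solutions in $\mathcal B$.} Let $V'\subset P_3$ be one of the two real pencils with $\operatorname{Wr}(V')=\prod_{j\ge5}(t-t_j)$ up to scale. Since $0$ is not a zero of this form, $V'=\langle p,q\rangle$ with $p=1+p_2t^2+p_3t^3$ and $q=t+q_2t^2+q_3t^3$. Put $p_\delta=p+\delta_1t^2+\delta_2t^3$, $q_\delta=q+\delta_3t^2+\delta_4t^3$ and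
\[
 V_2=\langle tp_\delta+\varepsilon a,\ tq_\delta+\varepsilon^2b\rangle,\qquad V_3=V_2+\langle t^4+\varepsilon ct^3+\varepsilon^4d\rangle .
\]
The planes spanned by two polynomials $t+{*}1+{*}t^3+{*}t^4$ and $t^2+{*}1+{*}t^3+{*}t^4$ form a standard affine chart of $Gr(2,P_4)$. On it $1,t^3,t^4$ is a basis of $P_4/V_2$, and the lines in $P_4/V_2$ spanned by $t^4+{*}t^3+{*}1$ form an affine chart. So for $\varepsilon\ne0$ the numbers
$(a,b,c,d,\delta)\in\mathbb C^8$ are coordinates on a real chart of $\mathrm{Fl}$.

Substitute $t=\varepsilon\tau$. The three generators divided by $\varepsilon,\varepsilon^2,\varepsilon^4$ are polynomials in $\varepsilon,\tau$ and the coordinates, with values $\tau+a$, $\tau^2+b$, $\tau^4+c\tau^3+d$ at $\varepsilon=0$. Since $d/dt=\varepsilon^{-1}d/d\tau$ and $1+2+4-3=4$, $\varepsilon^{-4}w_3(\varepsilon\tau)$ is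
polynomial in $\varepsilon,\tau$ and the coordinates, with value at $\varepsilon=0$
\[
 \operatorname{Wr}(\tau+a,\tau^2+b,\tau^4+c\tau^3+d)=6\tau^4+(16a+2c)\tau^3+(6ac-12b)\tau^2-6bc\,\tau+2d .
\]
(Expand along the last row: with $S=\tau^4+c\tau^3+d$ it equals $S''(\tau^2+2a\tau-b)-2\big((\tau+a)S'-S\big)$.) Also $w_2(t_j)$ is polynomial in $\varepsilon$ and the coordinates, and at $\varepsilon=0$ it equals $t_j^2\operatorname{Wr}(p_\delta,q_\delta)(t_j)$. So at $\varepsilon=0$ the system
$\varepsilon^{-4}w_3(\varepsilon\tau_i)=0$, $w_2(t_j)=0$ splits into a system for $\delta$ and a system for $(a,b,c,d)$.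

\emph{The system for $\delta$} has the solution $\delta=0$, and it is nondegenerate. Indeed, the map \eqref{eq:wrmap} with $n=3$ has degree $2$ and two distinct points in the fiber in question, so it is \'etale there. The $\delta_i$ are coordinates of a chart of $Gr(2,P_3)$. With the normalization
$\operatorname{Wr}(p_\delta,q_\delta)(0)=1$ the values at the four nonzero points $t_j$ are affine coordinates on $\mathbb P^4$.

\emph{The system for $(a,b,c,d)$.} Let $A(\tau)=\prod(\tau-\tau_i)=\tau^4-e_1\tau^3+e_2\tau^2-e_3\tau+e_4$. The values at $\tau_1,\dots,\tau_4$ of a quartic with leading coefficient $6$ determine its other coefficients affinely and invertibly. So the equations say that the quartic is $6A$: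
\[
 d=3e_4,\qquad 8a+c=-3e_1,\qquad ac-2b=e_2,\qquad bc=e_3 .
\]
The second and third equations give $a=-(3e_1+c)/8$ and $b=-(c^2+3e_1c+8e_2)/16$, and the last becomes $c^3+3e_1c^2+8e_2c+16e_3=0$. With $c=-4\kappa$ this is $A'(\kappa)=0$. It has three simple real roots $\kappa$, one in each $(\tau_i,\tau_{i+1})$. Since $d,a,b$ are eliminated by equations in which they occur with
nonzero constant coefficients, simplicity of the root $c$ is nondegeneracy of the solution.

By the implicit function theorem each of the six pairs $(V',\kappa)$ gives, for small $\varepsilon>0$, a real nondegenerate solution $\Phi_{V',\kappa}\in\mathcal S(t_\varepsilon)$. As $\varepsilon\to0$, $\varepsilon^{-2}w_2(\varepsilon\tau)$ tends locally uniformly in $\tau$ to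
\[
 \operatorname{Wr}(\tau+a,\tau^2+b)=\tau^2+2a\tau-b=\tau^2+\big(\kappa-\tfrac34e_1\big)\tau+\kappa^2-\tfrac34e_1\kappa+\tfrac12e_2=\frac{A'(\tau)}{4(\tau-\kappa)} .
\]
So the free zeros $u,v$ of $w_2$ are, up to $o(\varepsilon)$, $\varepsilon$ times the two roots of $A'$ other than $\kappa$, and they are real. They lie in two distinct gaps, and $\kappa$ determines the pair $\pi$ of these gaps bijectively. As $\varepsilon\to0$, $V_2$ tends to $tV'$, which has exponents $\{1,2\}$ at $0$ and lies over
$(t_5,\dots,t_8,0,0)\in D_0$. So for small $\varepsilon$, $V_2$ lies on the sheet $\mathcal W_m$ through $tV'$, and the two choices of $V'$ give the two values of $m$. Thus the six solutions lie one in each $\mathcal B_{m,\pi}$.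

\medskip
\textbf{Six solutions in $\mathcal A$.} Let $g(z)=-\varepsilon/z$, so $g^{-1}=g$. The point $t'_\varepsilon=(-t_8,\dots,-t_1)$ satisfies $g(t'_\varepsilon)=t_\varepsilon$ coordinatewise. The map $g$ is increasing from $(-\infty,0)$ onto $(0,\infty)$. It identifies $\mathcal W$ over $D\cap(-\infty,0)^6$ with $\mathcal W$ over
$D\cap(0,\infty)^6$. Both base sets are convex and meet $D_0$, and exponents are preserved. So $g$ maps $\{\mathcal W_1,\mathcal W_2\}$ over the first set to $\{\mathcal W_1,\mathcal W_2\}$ over the second, possibly interchanging them. Hence $g$ maps the part of $\mathcal B$ over $t'_\varepsilon$ bijectively onto the part over $t_\varepsilon$, and maps the sets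
$\mathcal B_{m,\pi}$ to each other up to a permutation of the labels.

For $\Phi=\Phi_{V',\kappa}$ put $\Phi^*=\iota(g^{-1}\Phi)\in\mathcal S(t_\varepsilon)$, where we suppress the parameter $t$. Then $\iota\Phi^*=g^{-1}\Phi$. So the six $\Phi^*$ are real and nondegenerate, and they lie one in each $\mathcal A_{m,\pi}$. Since $GL_2$ scales the pairing and $\theta g^{-1}=g\theta$ is the map $k_\varepsilon:z\mapsto\varepsilon/z$, we also have
\[
 \Phi^*=\big((k_\varepsilon V_3)^\perp\subset(k_\varepsilon V_2)^\perp\big)=g(\iota\Phi).
\]

\emph{$\Phi^*\notin\mathcal B$ for small $\varepsilon$.} In the coordinate $\tau=z/\varepsilon$, $V_3$ tends to $\langle\tau+a,\tau^2+b,\tau^4+c\tau^3+d\rangle$, whose exponents at $\tau=\infty$ are $\{0,2,3\}$, and $k_\varepsilon$ becomes $\tau\mapsto1/\tau$. So $k_\varepsilon V_3$ tends to a space $N$ with $e_0(N)=\{0,2,3\}$, and the first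
space of $\Phi^*$ tends to $V^0=N^\perp$. By \eqref{eq:dualdim}, $\dim(V^0\cap O_0^3)=\dim(N\cap O_0^2)-1=1$. If $\Phi^*\in\mathcal B_{m,\pi}$ for a sequence $\varepsilon\to0$, then $u,v\to0$, so $V^0$ would lie on $\mathcal W_m$ over $D_0$ and would have exponents $\{1,2\}$ at $0$. This contradicts $V^0\cap O_0^3\ne0$.

\emph{$\Phi\notin\mathcal A$ for small $\varepsilon$.} Otherwise $\iota\Phi\in\mathcal B$, hence $\Phi^*=g(\iota\Phi)\in\mathcal B$, which was just excluded.

So the six $\Phi$ lie one in each $\mathcal B_{m,\pi}\setminus\mathcal A$, and the six $\Phi^*$ one in each $\mathcal A_{m,\pi}\setminus\mathcal B$.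
\end{proof}

\section{Generic parameters: parity}\label{sec:parity}

By \eqref{eq:genfinite} we may choose $t^*\in M$ arbitrarily near a $t_\varepsilon$ of Lemma~\ref{lem:special} with $\mathcal S(t^*)$ finite. The $12$ nondegenerate real points persist, remain real, and stay in their classes. By \eqref{eq:twelve} there are no others. So $t^*\in U$, and
\begin{equation}\label{eq:tstar}
 \text{each of the twelve classes contains exactly one point of }\mathcal S(t^*).
\end{equation}
In particular $U$ is nonempty. Since it is Zariski open, $M\cap U$ is dense in $M$. At this stage we do not know whether $M\cap U$ is connected, so we must follow solutions through parameters outside $U$.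

\begin{proposition}\label{prop:generic}
For $t\in M\cap U$ all $12$ points of $\mathcal S(t)$ are real, one in each class.
\end{proposition}

\begin{proof}
Let $t(s)=(1-s)t^*+st$; then $t(s)\in M$ for real $s$ in a neighborhood of $[0,1]$. The set $\Sigma=\{s\in\mathbb C:t(s)\notin U\}$ is Zariski closed and contains neither $0$ nor $1$, so it is finite. Let $\mathcal C\subset\mathrm{Fl}\times\mathbb C$ be the closure of $\{(\Phi,s):s\notin\Sigma,\ \Phi\in\mathcal S(t(s))\}$. It is a
curve, proper over $\mathbb C$, each component of which dominates $\mathbb C$. So it has finite fibers. Its points are solutions, and over $\mathbb C\setminus\Sigma$ it is a $12$-sheeted covering.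

Let $s_0\in[0,1]$. Choose pairwise disjoint small open neighborhoods $N_y\subset\mathrm{Fl}$ of the points $y$ of the fiber $\mathcal C_{s_0}$, invariant under complex conjugation if $y$ is real and disjoint from the real flags otherwise. For $s\ne s_0$ near $s_0$ all solutions lie in $\bigcup N_y$ by properness. The number
$m_y=\#(\mathcal S(t(s))\cap N_y)$ is constant because a punctured disc is connected. For real $s$ and real $y$ the non-real solutions in $N_y$ come in conjugate pairs, so the number of real ones is congruent to $m_y$ modulo $2$. If $N_y$ and $|s-s_0|$ are small, these real solutions belong to a given class if and only if $y$ does, since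
the classes are open and closed in $\mathcal R$. So the number of real solutions in a class has the same parity on both sides of $s_0$. Hence this parity is constant on $[0,1]\setminus\Sigma$. By \eqref{eq:tstar} it is odd at $s=0$, so it is odd at $s=1$. So each of the $12$ disjoint classes contains a real point of $\mathcal S(t)$, and there are only $12$ points.
\end{proof}

\section{All parameters: proof of Theorem A}\label{sec:all}

\subsection{If $\mathcal S(t)$ is finite, all its points are real}\label{sec:finitereal}
Let $t\in M$ with $\mathcal S(t)$ finite. Each point of $\mathcal S(t)$ is an isolated zero of eight equations in eight variables, hence a limit of points of $\mathcal S(t')$ with $t'\in M\cap U$, $t'\to t$. These are real by Proposition~\ref{prop:generic}, and a limit of real flags is real.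

\subsection{$\mathcal S(t)$ is finite for all $t\in M$}\label{sec:finite}
If $\mathcal S(t)$ contained a curve, then some flag on the curve would satisfy an additional condition at a point near some $t_m$. Moving this point to $t_m$ would make two zeros of a Wronskian collide, which Proposition~\ref{prop:simple} forbids. For this the relevant Wronskian must vary along the curve.

\begin{lemma}\label{lem:nonconstant}
If $t_1,\dots,t_8$ are distinct and $Y\subset\mathcal S(t)$ is an irreducible complete curve, then neither $V_3$ nor $V_2$ is constant on $Y$.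
\end{lemma}

\begin{proof}
Suppose $V_3$ is constant. For $j\ge5$ let $X_j=V_3\cap O_{t_j}^2$, of dimension $\ge1$; then $w_2(t_j)=0$ if and only if $V_2\cap X_j\ne0$. If $\dim X_j\ge2$, then $\sum e_{t_j}(V_3)\ge0+2+3$, so $\operatorname{ord}_{t_j}w_3\ge2$. As $w_3$ has degree $6$ and vanishes at $t_1,\dots,t_4$, this happens for at most one $j$. So
for three values of $j$ we have $X_j=\mathbb Cx_j$, and $x_j\in V_2$ for all $V_2$ occurring in $Y$. There are infinitely many such planes $V_2$ in $V_3$, and two of them meet in a line. So the three $x_j$ are proportional and yield a nonzero element of $P_4$ with three zeros of order $\ge2$, which is impossible. If $V_2$ is constant, apply the same argument to the dual flags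
\eqref{eq:dualflag}, with the roles of the two groups of points exchanged.
\end{proof}

Let $\mathrm{Bad}=\{t\in M:\mathcal S(t)\text{ infinite}\}$, the trace on $M$ of a proper Zariski closed subset of $\mathbb C^8$ by \eqref{eq:genfinite}. Suppose $t^0\in\mathrm{Bad}$. Choose $t''\in M\setminus\mathrm{Bad}$ so close to $t^0$ that we stay in $M$ when changing the coordinates of $t^0$ into those of $t''$ one at a time. At some step,
changing the $m$-th coordinate, we pass from a point $t\in\mathrm{Bad}$ to a point not in $\mathrm{Bad}$. On this coordinate line $\mathrm{Bad}$ is finite, so $t+\epsilon e_m\in M\setminus\mathrm{Bad}$ for small real $\epsilon\ne0$, where $e_m$ is the $m$-th unit vector.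

Let $Y\subset\mathcal S(t)$ be an irreducible complete curve and let $m\le4$; the case $m\ge5$ is the same with $w_2,V_2$ in place of $w_3,V_3$. By Lemma~\ref{lem:nonconstant}, $\det V_3^*$ has positive degree on $Y$, so its section $w_3(t_m+\epsilon)$ vanishes at some $y_\epsilon\in Y$. Then $y_\epsilon\in\mathcal S(t+\epsilon e_m)$, so $y_\epsilon$ is real by
Section~\ref{sec:finitereal}. At $y_\epsilon$ the form $w_3$ vanishes at the two points $t_m$ and $t_m+\epsilon$. A limit point $y\in Y$ as $\epsilon\to0$ is a real flag in $\mathcal S(t)$ whose $w_3$ has a multiple zero at $t_m$. This contradicts Proposition~\ref{prop:simple}.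

\subsection{Transversality}\label{sec:transverse}
Let $t\in M$ and $\Phi\in\mathcal S(t)$; then $\Phi$ is real by Sections~\ref{sec:finitereal} and~\ref{sec:finite}. By Proposition~\ref{prop:simple} each $t_k$ is a simple zero of the relevant Wronskian. So for flags $\Phi'$ near $\Phi$ and $z$ near $t_k$ this Wronskian at $z$ is a unit times $z-\Theta_k(\Phi')$, where $\Theta=(\Theta_1,\dots,\Theta_8):(\mathrm{Fl},\Phi)\to(\mathbb C^8,t)$ is a real
holomorphic germ. Near $\Phi$, and for $t'$ near $t$, we have $\mathcal S(t')=\Theta^{-1}(t')$. The germ $\Theta$ is finite by Section~\ref{sec:finite}, and $\Phi$ is nondegenerate if and only if $d\Theta_\Phi$ is invertible. Over real points near $t$ all points of the fiber are real; we show that this forces invertibility.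

Suppose $d\Theta_\Phi$ is not invertible. In real coordinates it is a real matrix, so there is $\omega\in\mathbb R^8$ outside its complex image. Since $\Theta$ is finite, $\Theta^{-1}(t+\mathbb C\omega)$ is a curve germ. Let $\psi:(\mathbb C,0)\to(\mathrm{Fl},\Phi)$ be the injective normalization of one branch, parametrized so that
$\Theta(\psi(\tau))=t+\tau^\mu\omega$. If $\mu=1$, then $\omega=d\Theta_\Phi(\psi'(0))$, a contradiction. So $\mu\ge2$. For small real $s$ we have $t+s\omega\in M$, so all points over $t+s\omega$ are real. Let $\psi^*(\tau)=\overline{\psi(\bar\tau)}$, which is holomorphic. For small $\tau>0$ the point $\psi(\tau)$ is real, so $\psi^*(\tau)=\psi(\tau)$;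
hence $\psi^*=\psi$. For $\tau=\varrho e^{i\pi/\mu}$ with small $\varrho>0$ the number $\tau$ is not real, but $\tau^\mu=-\varrho^\mu$ is, so $\psi(\tau)$ is real and
\[
 \psi(\tau)=\overline{\psi(\tau)}=\psi^*(\bar\tau)=\psi(\bar\tau),
\]
contradicting the injectivity of $\psi$.

So every point of $\mathcal S(t)$ is nondegenerate, has multiplicity one, and is real. By \eqref{eq:twelve} there are exactly $12$ of them. This proves Theorem~A. \qed

\section{Complements}\label{sec:complements}

Let $F_j(\infty)$ be the subspace of $\mathbb C^5$ annihilated by $O_\infty^j$.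

\begin{theoremB}
\textup{(1)} Let $\mathfrak b,\mathfrak a\subset\mathbb{RP}^1$ be disjoint four-point sets lying in disjoint arcs. There are exactly $12$ flags with $\dim(E_2\cap F_3(s))\ge1$ for $s\in\mathfrak b$ and $\dim(E_3\cap F_2(s))\ge1$ for $s\in\mathfrak a$; they are all real and the intersection is transverse.

\textup{(2)} For every $t\in M$ each of the twelve classes of Section~\ref{sec:classes} contains exactly one point of $\mathcal S(t)$, and for all of these $w_2$ has simple zeros at $t_5,\dots,t_8$ and $w_3$ has simple zeros at $t_1,\dots,t_4$.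
\end{theoremB}

\begin{proof}
(1) A real M\"obius map moves the points of $\mathfrak b$ and $\mathfrak a$ to $t_1<\dots<t_4$ and $t_5<\dots<t_8$ with $t_4<t_5$: send a point between the two arcs to $\infty$ and, if necessary, apply $t\mapsto-t$. It acts on $P_4$, hence on $\mathbb C^5$, by a real linear map that permutes the osculating subspaces accordingly. So the assertion follows from Theorem~A.

(2) By Theorem~A the pairs $(t,\Phi)$ with $t\in M$ and $\Phi\in\mathcal S(t)$ form a $12$-sheeted covering of the convex set $M$ which is contained in $\mathcal R$. The number of points of $\mathcal S(t)$ in a given class is constant, since the class is open and closed, and by \eqref{eq:tstar} it is $1$ at $t^*$. The last statement is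
Proposition~\ref{prop:simple}.
\end{proof}

\begin{proof}[Proof of Theorem C]
The idea is again to separate scales: three conditions on $w_3$ near $0$, three on $w_2$ near $\infty$, and one of each at scale $1$ in the ``wrong'' order. Fix $0<\tau_1<\tau_2<\tau_3$ and $0<T_6<T_7<T_8$, and for small $\varepsilon>0$ let
\[
 t_i=\varepsilon\tau_i\ (i\le3),\qquad t_5=\tfrac35,\qquad t_4=1,\qquad t_k=T_k/\varepsilon\ (k\ge6).
\]
With unknowns $(a,b,b_1;c_1,c_2;x,y,z)$, $c_1c_2\ne0$, put
\begin{align*}
 P_1&=1+c_1t-\varepsilon c_1c_2x\,t^3+(\varepsilon^3c_1z-\varepsilon^2c_1c_2xy)\,t^4,\\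
 P_2&=t^2+\varepsilon a\,t+c_2t^3+\varepsilon c_2y\,t^4,\\
 P_3&=t^4+\varepsilon b\,t^3+\varepsilon^3b_1t,
\end{align*}
and $V_2=\langle P_1,P_2\rangle$, $V_3=V_2+\langle P_3\rangle$. The coefficients of $t,t^3,t^4$ in $P_1,P_2$ and of $t,t^3$ in $P_3$ are the coordinates of a standard chart of $\mathrm{Fl}$, and for $\varepsilon\ne0$, $c_1c_2\ne0$ the unknowns are coordinates on an open subset of it. The coefficients of $P_1$ are chosen so that $P_1+\varepsilon c_1xP_2$ has no
$t^3$-term and $t^4$-coefficient $\varepsilon^3c_1z$. After the following rescalings all equations are polynomial in $\varepsilon$, the unknowns and $c_1^{-1},c_2^{-1}$. We compute them at $\varepsilon=0$.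

\emph{Scale $t=\varepsilon\tau$.} Here $P_1\to1$, $\varepsilon^{-2}P_2\to\tau^2+a\tau$, $\varepsilon^{-4}P_3\to\tau^4+b\tau^3+b_1\tau$, and the rescaled $w_3$ becomes
\[
 (2\tau+a)(12\tau^2+6b\tau)-2(4\tau^3+3b\tau^2+b_1)=16\tau^3+(12a+6b)\tau^2+6ab\,\tau-2b_1 .
\]
It must vanish at $\tau_1,\tau_2,\tau_3$. With their elementary symmetric functions $e_k$ this means $2a+b=-\frac83e_1$, $ab=\frac83e_2$, $b_1=8e_3$. So $2a$ and $b$ are the roots of a quadratic with discriminant $\frac{64}9(e_1^2-3e_2)=\frac{32}9\sum_{i<j}(\tau_i-\tau_j)^2>0$. As $2a\ne b$, the solution is nondegenerate.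

\emph{Scale $t=T/\varepsilon$.} Here $\frac{\varepsilon}{c_1}(P_1+\varepsilon c_1xP_2)\to T+xT^2+zT^4$ and $\frac{\varepsilon^3}{c_2}P_2\to T^3+yT^4$, and the rescaled $w_2$ becomes
\[
 \operatorname{Wr}(T+xT^2+zT^4,\,T^3+yT^4)=T^3\big(2+(x+3y)T+2xyT^2-zT^3\big).
\]
It must vanish at $T_6,T_7,T_8$. With the elementary symmetric functions $\epsilon_k$ of $1/T_6,1/T_7,1/T_8$ this means $x+3y=-2\epsilon_1$, $xy=\epsilon_2$, $z=2\epsilon_3$. So $x$ and $3y$ are the roots of a quadratic with discriminant $4(\epsilon_1^2-3\epsilon_2)>0$, and the solution is again nondegenerate.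

\emph{Scale $1$.} Here $P_1\to1+c_1t$, $P_2\to t^2+c_2t^3$, $P_3\to t^4$, and
\[
 w_3\to t^3\big(16+(6c_1+12c_2)t+6c_1c_2t^2\big),\qquad w_2\to t\big(2+(c_1+3c_2)t+2c_1c_2t^2\big).
\]
With $p=c_1c_2$ the conditions $w_3(1)=0$ and $w_2(\frac35)=0$ read $c_1+2c_2=-\frac83-p$ and $c_1+3c_2=-\frac{10}3-\frac65p$, that is, $c_1=-\frac43-\frac35p$ and $c_2=-\frac23-\frac15p$. Then $p=c_1c_2$ becomes
\[
 \tfrac3{25}p^2-\tfrac13p+\tfrac89=0,\qquad\text{with discriminant }\ \tfrac19-\tfrac{96}{225}=-\tfrac{71}{225}<0 .
\]
So there are two distinct non-real solutions. They satisfy $c_1c_2=p\ne0$, and they are nondegenerate because the roots $p$ are simple.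

At $\varepsilon=0$ the three groups of equations involve disjoint groups of unknowns, so the Jacobian is block diagonal with invertible blocks. The implicit function theorem gives, for small $\varepsilon>0$, a nondegenerate solution for which $c_1$, a coordinate of the flag in a real chart, is not real.
\end{proof}

\begin{thebibliography}{9}
\bibitem{EG} A. Eremenko and A. Gabrielov, Ann. of Math. \textbf{155} (2002).
\bibitem{Go} L. Goldberg, Adv. Math. \textbf{85} (1991).
\bibitem{MTV} E. Mukhin, V. Tarasov and A. Varchenko, J. AMS \textbf{22} (2009).
\bibitem{RSSS} James Ruffo, Yuval Sivan, Evgenia Soprunova, and Frank Sottile, \emph{Experimentation and conjectures in the real Schubert calculus for flag manifolds (extended abstract)}, arXiv:math/0502040 (2005).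
\end{thebibliography}

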